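\title{Sum-of-squares approximation on the cube at the rate $1/r^2$}

\begin{abstract}
Let $f$ be a real polynomial of degree at most $d$ in each of $n$ variables that is nonnegative on $[-1,1]^n$. We show that for every $r\ge1$ there is a sum of squares of total degree at most $r$ whose distance to $f$, in the $\ell_1$-norm of the Chebyshev coefficients, is at most $Cn^3d^2/r^2$ times the norm of $f$, where $C$ is an absolute constant. This removes the factor $\log^3r$ from a bound of Gribling, de Klerk and Vera. For fixed $n$ the dependence on both $r$ and $d$ is optimal. The proof constructs a univariate averaging operator whose weights are polynomials nonnegative on the whole real line, and takes its $n$-fold tensor power.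
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\mathbb R[\mathbf x]$ be the ring of real polynomials in $\mathbf x=(x_1,\dots,x_n)$ and let $\mathbb R[\mathbf x]_d$ be the subspace of polynomials of total degree at most $d$. Let $\Sigma[\mathbf x]_r$ be the cone of polynomials of total degree at most $r$ that are sums of squares of polynomials. Let $T_k$ be the Chebyshev polynomial of the first kind of degree $k$, and put $T_\alpha(\mathbf x)=\prod_{i=1}^nT_{\alpha_i}(x_i)$ for $\alpha\in(\mathbb N_0)^n$. Every $g\in\mathbb R[\mathbf x]$ has a unique finite expansion $g=\sum_\alpha g_\alpha T_\alpha$, and we set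
\[
\|g\|=\sum_\alpha|g_\alpha|,\qquad \delta_r(f)=\min_{p\in\Sigma[\mathbf x]_r}\|f-p\| .
\]
How small is $\delta_r(f)$ when $f$ is nonnegative on the cube $[-1,1]^n$?

The norm $\|\cdot\|$ dominates the maximum norm on the cube, because $|T_\alpha|\le1$ there. More precisely, it controls every linear functional $L$ with $|L(T_\alpha)|\le1$ for all $\alpha$: such an $L$ satisfies $|L(g)|\le\|g\|$. If $L$ is also nonnegative on $\Sigma[\mathbf x]_r$, then $L(f)=L(p)+L(f-p)\ge-\|f-p\|$ for every $p\in\Sigma[\mathbf x]_r$. So $\delta_r(f)$ bounds how negative $f$ can look to a normalized functional that is only known to be nonnegative on sums of squares of degree at most $r$. Evaluation at a point of the cube is such a functional, and it never sees $f$ negative. Other functionals do, and one of them suggests the answer. A sum of squares is nonnegative outside the cube as well. Since $T_r(\cosh t)=\cosh rt$, polynomials of degree at most $r$ and norm at most one stay bounded up to distance of order $r^{-2}$ from the cube,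 whereas $f$ can vanish on the boundary with slope of order $d^2$ and so reach a value of order $-d^2/r^2$ at that distance. One guesses that $d^2/r^2$ is the right order.

For $f\in\mathbb R[\mathbf x]_d$ nonnegative on $[-1,1]^n$, Gribling, de Klerk and Vera \cite{GdKV} construct, by means of squared polynomial approximation kernels, sums of squares $p_r\in\Sigma[\mathbf x]_r$ with $\|f-p_r\|=O(\log^3r/r^2)$ as $r\to\infty$, the dependence on the other parameters being suppressed. They remark that this bound is tight up to the factor $\log^3r$ and leave open whether that factor can be avoided. We take the question in its best-approximation form: for fixed $n$ and $d$, are there constants $C(n,d)$ and $r_0(n,d)$ such that $\delta_r(f)\le C(n,d)\|f\|/r^2$ for all $f\in\mathbb R[\mathbf x]_d$ nonnegative on $[-1,1]^n$ and all $r\ge r_0(n,d)$? The answer is yes, with $r_0=1$ and $C(n,d)=Cn^3d^2$. (For $d=0$ the polynomial $f$ is a nonnegative constant and $\delta_r(f)=0$.)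

\begin{theorem}\label{thm:main}
There is an absolute constant $C$ such that the following holds for all $n,d,r\ge1$.
\begin{enumerate}
\item[(a)] If $f$ has degree at most $d$ in each variable (in particular, if $f\in\mathbb R[\mathbf x]_d$) and $f\ge0$ on $[-1,1]^n$, then
\[
\delta_r(f)\le C\,n^3d^2\,\frac{\|f\|}{r^2}.
\]
\item[(b)] The polynomial $f=\frac12(1-T_d(x_1))\in\mathbb R[\mathbf x]_d$ is nonnegative on $[-1,1]^n$, has $\|f\|=1$, and satisfies $\delta_r(f)\ge\frac14\min\{1,d^2/r^2\}$.
\end{enumerate}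
Hence, for fixed $n$,
\[
\sup\bigl\{\delta_r(f):\ f\in\mathbb R[\mathbf x]_d,\ f\ge0\text{ on }[-1,1]^n,\ \|f\|\le1\bigr\}\asymp_n\min\{1,d^2/r^2\}.
\]
\end{theorem}

Here $\asymp_n$ means that the ratio of the two sides lies between two positive constants depending only on $n$. The last statement follows from (a), (b) and the bound $\delta_r(f)\le\|f\|$ given by $p=0$. We do not claim that the factor $n^3$ is optimal.

Part (b) is proved in Section~\ref{sec:lower}. Section~\ref{sec:schemes} reduces part (a) to the construction of a univariate operator $f\mapsto\int f(x(\omega))S_\omega\,d\mu(\omega)$ that is close to the identity and whose weights $S_\omega$ are nonnegative on all of $\mathbb R$. A convolution kernel supplies weights that are nonnegative on $[-1,1]$ and cheap to repair for nodes away from $\pm1$ (Section~\ref{sec:kernel}). Near each endpoint we keep only two nodes. The repair needed at one of them is too expensive on its own, and the main idea is to subtract it from the weight of the other, so that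 it enters the error only through the difference of two nearby values of $f$ (Sections~\ref{sec:model} and~\ref{sec:weights}). Section~\ref{sec:error} assembles the operator and bounds its error.

\section{Chebyshev polynomials and sums of squares}\label{sec:prelim}

The identity $T_m(\cos\varphi)=\cos m\varphi$ holds for all complex $\varphi$. Every real $y$ is of one of the forms $\cos\varphi$ with $\varphi\in[0,\pi]$, $\cosh t=\cos(it)$, or $-\cosh t=\cos(\pi+it)$ with $t\ge0$. We have $T_m(\cosh t)=\cosh mt$ and $T_m(-y)=(-1)^mT_m(y)$. In particular, if $m$ is even then $T_m$ is an even function and $T_m\ge-1$ on $\mathbb R$. From $\cosh^2u=\frac12(1+\cosh2u)\le\cosh2u$ we get $\cosh^8u\le\cosh8u$ and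
\begin{equation}\label{eq:mono}
1\le T_j(y)\le T_m(y)\quad(j\le m),\qquad T_m(y)^2\le T_{2m}(y)\qquad\text{for }y\ge1 .
\end{equation}
Comparing the series $\cosh jt-1=\sum_{k\ge1}j^{2k}t^{2k}/(2k)!$ term by term, with $j^{2k}\le(j/m)^2m^{2k}$, gives
\begin{equation}\label{eq:growth}
T_j(y)-1\le\frac{j^2}{m^2}\,\bigl(T_m(y)-1\bigr)\qquad\text{for }y\ge1,\ 1\le j\le m .
\end{equation}

Since $T_k$ has degree exactly $k$, the $T_\alpha$ with $\sum_i\alpha_i\le r$ span $\mathbb R[\mathbf x]_r$, and the $T_\alpha$ with $\max_i\alpha_i\le d$ span the polynomials of degree at most $d$ in each variable. The identity $T_jT_k=\frac12(T_{j+k}+T_{|j-k|})$ shows that $T_\alpha T_\beta$ is a convex combination of polynomials $T_\gamma$, so that $\|fg\|\le\|f\|\,\|g\|$. The substitution $y\mapsto-y$ preserves the norm of a univariate polynomial. Markov's inequality states that $\max_{[-1,1]}|g'|\le m^2\max_{[-1,1]}|g|$ for a univariate $g$ of degree at most $m$. Applied once and twice it gives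
\begin{equation}\label{eq:markov}
|T_j'|\le d^2,\qquad|T_j''|\le d^4\qquad\text{on }[-1,1],\text{ for }0\le j\le d .
\end{equation}

We use two facts about sums of squares. First, a univariate polynomial $S\ge0$ on $\mathbb R$ is a sum of two squares: its real roots have even multiplicity and its other roots come in conjugate pairs, so $S=q\bar q=(\operatorname{Re}q)^2+(\operatorname{Im}q)^2$ for a complex polynomial $q$. Second, $\Sigma[\mathbf x]_r$ is a closed convex cone in $\mathbb R[\mathbf x]_r$, so the minimum defining $\delta_r(f)$ is attained. Indeed, in a sum of squares the top-degree parts cannot cancel, so each squared polynomial has degree at most $r/2$. If $v$ is the vector of a basis of $\mathbb R[\mathbf x]_{\lfloor r/2\rfloor}$ that is orthonormal in $L^2([-1,1]^n)$, then $\Sigma[\mathbf x]_r=\{v^{\mathsf T}Qv:Q\text{ positive semidefinite}\}$ and $\int_{[-1,1]^n}v^{\mathsf T}Qv=\operatorname{tr}Q$. Along a convergent sequence in $\Sigma[\mathbf x]_r$ the traces are bounded, so the matrices have a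 convergent subsequence.

Finally, $|t|/\pi\le|\sin(t/2)|\le|t|/2$ for $|t|\le\pi$, and $\sin u\ge\frac12\sin2u$ for $0\le u\le\pi$.

\section{The lower bound and the case of one variable}\label{sec:lower}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
The polynomial $f=\frac12(1-T_d(x_1))$ is nonnegative on the cube because $T_d\le1$ on $[-1,1]$, and $\|f\|=\frac12+\frac12$. Let $p\in\Sigma[\mathbf x]_r$. If $r<d$, then $T_d(x_1)$ does not occur in the expansion of $p$, so its coefficient in $f-p$ is $-\frac12$ and $\|f-p\|\ge\frac12$.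

Let $r\ge d$. Put $y=\cosh(2/r)$, $\xi=(y,1,\dots,1)$ and $L(g)=g(\xi)/T_r(y)=g(\xi)/\cosh2$. If $\sum_i\alpha_i\le r$, then $|T_\alpha(\xi)|=T_{\alpha_1}(y)\le T_r(y)$ by \eqref{eq:mono}, so $|L(g)|\le\|g\|$ for all $g\in\mathbb R[\mathbf x]_r$, and $f-p$ is such a $g$. Also $L(p)\ge0$. Using $\cosh u-1\ge u^2/2$ and $\cosh2<4$,
\[
\|f-p\|\ge L(p)-L(f)\ge-L(f)=\frac{\cosh(2d/r)-1}{2\cosh2}\ge\frac{d^2}{r^2\cosh2}\ge\frac{d^2}{4r^2}.\qedhere
\]
\end{proof}

In one variable a matching upper bound is equally short: pad $f$ with a small multiple of a Chebyshev polynomial of high even degree.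

\begin{example}\label{ex:onevar}
Let $n=1$, let $f=\sum_{j\le d}f_jT_j\ge0$ on $[-1,1]$, and let $N\ge d$ be even. For $y\ge1$, \eqref{eq:mono} and \eqref{eq:growth} give
\[
f(\pm y)=f(\pm1)+\sum_j(\pm1)^jf_j\,(T_j(y)-1)\ge-\|f\|\,(T_d(y)-1)\ge-\|f\|\frac{d^2}{N^2}(T_N(y)-1).
\]
Hence $p=f+\|f\|\,d^2N^{-2}(1+T_N)$ is nonnegative outside $[-1,1]$, and on $[-1,1]$ both of its terms are nonnegative. So $p$ is a sum of squares of degree at most $N$, and $\|f-p\|=2d^2\|f\|/N^2$.
\end{example}

This argument passes from nonnegativity on $\mathbb R$ to a sum of squares, a step that is not available in several variables. What survives is that a product $S_1(y_1)\cdots S_n(y_n)$ of univariate polynomials nonnegative on $\mathbb R$ is a sum of squares. We therefore look for approximants that are nonnegative combinations of such products, with values of $f$ on the cube as coefficients.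

\section{Positive schemes and the reduction to one variable}\label{sec:schemes}

\begin{definition}\label{def:scheme}
A \emph{positive scheme of degree $m$} consists of a compact metric space $\Omega$ with a finite positive Borel measure $\mu$, a continuous map $x:\Omega\to[-1,1]$ (the \emph{nodes}), and a continuous map $\omega\mapsto S_\omega$ from $\Omega$ to $\mathbb R[y]_m$ (the \emph{weights}) such that every $S_\omega$ is nonnegative on all of $\mathbb R$. It defines the linear operator
\[
Pf=\int_\Omega f(x(\omega))\,S_\omega\,d\mu(\omega)\in\mathbb R[y]_m .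
\]
\end{definition}

\begin{lemma}\label{lem:tensor}
Let $P$ be the operator of a positive scheme of degree $m$ with $\|PT_j-T_j\|\le\varepsilon$ for $0\le j\le d$. If $f$ has degree at most $d$ in each variable and $f\ge0$ on $[-1,1]^n$, then $\delta_{nm}(f)\le\bigl((1+\varepsilon)^n-1\bigr)\|f\|$.
\end{lemma}

\begin{proof}
Define the linear operator
\[
P_nf(\mathbf y)=\int_{\Omega^n}f\bigl(x(\omega_1),\dots,x(\omega_n)\bigr)\prod_{i=1}^nS_{\omega_i}(y_i)\,d\mu(\omega_1)\cdots d\mu(\omega_n).
\]
Each $S_{\omega_i}(y_i)$ is a sum of two squares, so the product is a sum of squares of total degree at most $nm$, and it is multiplied by a value of $f$ on the cube. Thus the integrand is a continuous map from $\Omega^n$ into the closed convex cone $\Sigma[\mathbf y]_{nm}$. Every linear functional that is nonnegative on the cone is nonnegative on the integral, so by the separation theorem $P_nf\in\Sigma[\mathbf y]_{nm}$.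

By Fubini's theorem $P_nT_\alpha=\prod_i\bigl(T_{\alpha_i}(y_i)+\eta_i(y_i)\bigr)$ with $\eta_i=PT_{\alpha_i}-T_{\alpha_i}$, and $\|\eta_i\|\le\varepsilon$ if $\alpha_i\le d$. Expanding the product and using submultiplicativity, $\|P_nT_\alpha-T_\alpha\|\le\sum_{k=1}^n\binom nk\varepsilon^k=(1+\varepsilon)^n-1$. Multiply by $|f_\alpha|$ and sum over $\alpha$.
\end{proof}

This is the only place where $f\ge0$ is used, and it shows why the natural degree hypothesis is one on each variable separately. For $d=1$ a good scheme can be written down at once.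

\begin{example}\label{ex:d1}
Let $d=1$ and let $N$ be even. A polynomial of degree at most one satisfies $f(y)=f(1)\frac{1+y}2+f(-1)\frac{1-y}2$. Take the nodes $\pm1$, each of mass one, with weights
\[
S_\pm(y)=\frac{1\pm y}2+\frac{1+T_N(y)}{2N^2}.
\]
For $y\le1$ both terms of $S_-$ are nonnegative, and for $y\ge1$ we have $y-1\le(T_N(y)-1)/N^2$ by \eqref{eq:growth}, so $S_-\ge0$ on $\mathbb R$. Also $S_+(y)=S_-(-y)$. We find $PT_0=S_++S_-=1+(1+T_N)/N^2$ and $PT_1=S_+-S_-=T_1$, so $\varepsilon=2/N^2$. Lemma~\ref{lem:tensor} gives $\delta_{nN}(f)\le\bigl((1+2N^{-2})^n-1\bigr)\|f\|$. The degree $r$ is shared among $n$ variables, so $N$ is about $r/n$, and $n$ errors of size $N^{-2}$ add up: this is the origin of $n^3/r^2$.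
\end{example}

For $d=2$, padding the Lagrange weights no longer works. With nodes $-1,0,1$ the weight of the node $-1$ is $y(y-1)/2$, which equals $-\frac18$ at $y=\frac12$; any nonnegative polynomial differs from it by at least $\frac18$ in norm. The weights have to be nonnegative on $[-1,1]$ before any padding. The main work of the paper is the following statement.

\begin{proposition}\label{prop:scheme}
There are absolute constants $\rho_0\ge3$ and $C_*$ such that for every $d\ge1$ and every odd integer $M\ge\rho_0d$ there is a positive scheme of degree $16M$ with $\|PT_j-T_j\|\le C_*d^2/M^2$ for $0\le j\le d$.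
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(a) from Proposition~\ref{prop:scheme}]
Suppose $r\ge48n$, and let $M$ be the largest odd integer with $16nM\le r$. Then $M\ge3$ and $r<16n(M+2)\le32nM$. Put $\varepsilon=C_*d^2/M^2$. If $M\ge\rho_0d$ and $n\varepsilon\le1$, then Lemma~\ref{lem:tensor}, together with $(1+\varepsilon)^n\le e^{n\varepsilon}$ and $e^u-1\le2u$ on $[0,1]$, gives
\[
\delta_r(f)\le\delta_{16nM}(f)\le2n\varepsilon\|f\|\le2\cdot32^2C_*\,\frac{n^3d^2}{r^2}\,\|f\| .
\]
In the remaining cases either $r<48n$, or $r<32nM<32\rho_0nd$, or $r^2<32^2n^2M^2<32^2C_*n^3d^2$. In each of them $r^2\le Cn^3d^2$ with $C$ absolute, and $p=0$ gives $\delta_r(f)\le\|f\|\le Cn^3d^2\|f\|/r^2$.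
\end{proof}

\section{A kernel with controlled growth off the interval}\label{sec:kernel}

From now on $d\ge1$, $M\ge3d$ is odd, and
\[
\rho=M/d\ge3,\qquad N=4M .
\]
The error allowed by Proposition~\ref{prop:scheme} is $C\rho^{-2}$. The letter $C$ denotes positive absolute constants that may change from line to line.

In the variable $\theta$, where $x=\cos\theta$, weights nonnegative on $[-1,1]$ come from convolution with a nonnegative trigonometric polynomial. We also have to bound the kernel at complex arguments, since these correspond to $|y|>1$, and a power of the Dirichlet kernel makes this explicit. Let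
\[
D(t)=\sum_{|\ell|\le(M-1)/2}e^{i\ell t}=\frac{\sin(Mt/2)}{\sin(t/2)},\qquad\kappa(t)=c_MD(t)^8=\sum_{\ell\in\mathbb Z}\lambda_{|\ell|}e^{i\ell t},
\]
with $c_M>0$ chosen so that $\lambda_0=\frac1{2\pi}\int_{-\pi}^\pi\kappa=1$. The frequencies are integers because $M$ is odd, and $\lambda_j=0$ for $j>4(M-1)$.

\begin{lemma}\label{lem:kernel}
\begin{enumerate}
\item[(a)] $0\le\lambda_j\le1$ and $1-\lambda_j\le Cj^2/M^2$ for all $j\ge0$.
\item[(b)] For real $\theta\notin2\pi\mathbb Z$ and real $t$,
\[
|D(\theta+it)|^8\le\frac{T_N(\cosh t)}{\sin^8(\theta/2)},\qquad|\kappa(\theta+it)|\le CM^{-7}\,\frac{T_N(\cosh t)}{\sin^8(\theta/2)} .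
\]
\end{enumerate}
\end{lemma}

\begin{proof}
For $0<|t|\le\pi/M$ we have $|\sin(Mt/2)|\ge M|t|/\pi$ and $|\sin(t/2)|\le|t|/2$, so $|D(t)|\ge2M/\pi$. Integrating over this interval, $1\ge c_MM^{-1}(2M/\pi)^8$, that is, $c_M\le CM^{-7}$. For real $u,v$ we have $\sin^2u\le|\sin(u+iv)|^2=\sin^2u+\sinh^2v\le\cosh^2v$. Hence $|D(\theta+it)|\le\cosh(Mt/2)/|\sin(\theta/2)|$, and $\cosh^8(Mt/2)\le\cosh4Mt=T_N(\cosh t)$. This proves (b).

The Fourier coefficients of $D$ are nonnegative, hence so are those of $D^8$, and $\lambda_j=\frac1{2\pi}\int\kappa(t)\cos jt\,dt\le1$ because $\kappa\ge0$. By $|D|\le M$ and by (b), $\kappa(t)\le C\min\{M,M^{-7}t^{-8}\}$ for $|t|\le\pi$. With $1-\cos jt\le j^2t^2/2$,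
\[
1-\lambda_j\le Cj^2\Bigl(\int_0^{1/M}Mt^2\,dt+\int_{1/M}^\infty M^{-7}t^{-6}\,dt\Bigr)\le\frac{Cj^2}{M^2}.\qedhere
\]
\end{proof}

Let $F$ be bounded and measurable on $[-1,1]$. The function $\gamma(\theta)=F(\cos\theta)$ is even, so its Fourier coefficients $\hat\gamma_\ell=\frac1{2\pi}\int_{-\pi}^\pi\gamma(\theta)e^{-i\ell\theta}d\theta$ are real and even in $\ell$. Define the polynomial $JF=\hat\gamma_0+2\sum_{j\ge1}\lambda_j\hat\gamma_jT_j$, of degree less than $N$. For every complex $\varphi$,
\begin{equation}\label{eq:J}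
JF(\cos\varphi)=\frac1{2\pi}\int_{-\pi}^\pi F(\cos\theta)\,\kappa(\varphi-\theta)\,d\theta,
\end{equation}
since both sides equal $\sum_\ell\lambda_{|\ell|}\hat\gamma_\ell e^{i\ell\varphi}$. From the definition and Lemma~\ref{lem:kernel}(a),
\begin{equation}\label{eq:Jnorm}
JT_j=\lambda_jT_j,\qquad\|JT_j-T_j\|\le C\rho^{-2}\quad(j\le d),\qquad\|JF\|\le\sum_{\ell\in\mathbb Z}|\hat\gamma_\ell| .
\end{equation}
Folding \eqref{eq:J} onto $[0,\pi]$ gives $JF=\frac1\pi\int_0^\pi F(\cos\theta)K_\theta\,d\theta$, where $K_\theta=1+2\sum_{j\ge1}\lambda_j\cos(j\theta)T_j$ satisfies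
\[
K_\theta(\cos\varphi)=\tfrac12\bigl(\kappa(\varphi-\theta)+\kappa(\varphi+\theta)\bigr).
\]
So $J$ has the form of a scheme, it has the right error, and $K_\theta\ge0$ on $[-1,1]$. But it is not a positive scheme: $\lambda_1>0$ by Lemma~\ref{lem:kernel}(a) when $M$ is large, and then $J(1-x)=1-\lambda_1y$ is negative for large $y$ although $1-x\ge0$ at all nodes. The weights must be padded, as in Example~\ref{ex:d1}. One padding polynomial will serve throughout:
\begin{equation}\label{eq:G}
G=2+T_{4N},\qquad\|G\|=3,\qquad G\ge1\text{ on }\mathbb R,\qquad G(y)\ge T_{4N}(y)\ge T_N(y)\text{ for }|y|\ge1 .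
\end{equation}

\begin{lemma}\label{lem:middle}
Let $w(\theta)=M^{-7}\bigl(\sin^{-8}(\theta/2)+\cos^{-8}(\theta/2)\bigr)$ for $0<\theta<\pi$. There is an absolute constant $B_1$ such that $\widetilde K_\theta=K_\theta+B_1w(\theta)G$ is nonnegative on $\mathbb R$. Moreover $\int_a^{\pi-a}w(\theta)\,d\theta\le C(Ma)^{-7}$ for $0<a<\pi/2$.
\end{lemma}

\begin{proof}
For $y=\cos(it)$, Lemma~\ref{lem:kernel}(b) bounds $|\kappa(\pm\theta+it)|$ by $CM^{-7}\sin^{-8}(\theta/2)\,T_N(y)$. For $y=\cos(\pi+it)$ it bounds $|\kappa(\pi\pm\theta+it)|$ by $CM^{-7}\cos^{-8}(\theta/2)\,T_N(y)$, because $\sin((\pi\pm\theta)/2)=\cos(\theta/2)$ and $T_N$ is even. So $|K_\theta(y)|\le B_1w(\theta)T_N(y)\le B_1w(\theta)G(y)$ for $|y|\ge1$, while on $[-1,1]$ both terms of $\widetilde K_\theta$ are nonnegative. By the symmetry $\theta\mapsto\pi-\theta$, the integral is at most $2M^{-7}\int_a^\infty(\pi/\theta)^8\,d\theta$.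
\end{proof}

\section{Two nodes at an endpoint: a model computation}\label{sec:model}

Padding all weights with $\theta\in[a,\pi-a]$ costs $C(Ma)^{-7}$ in norm, which is within the budget $C\rho^{-2}$ only if $Ma$ grows with $\rho$. The windows $\theta<a$ and $\theta>\pi-a$, which correspond to $x\in[1-h,1]$ and $x\in[-1,-1+h]$ with $h=1-\cos a$, need another treatment. Replacing $f=T_j$ on $[1-h,1]$ by the constant $f(1)$ would leave one node there, at a cost that \eqref{eq:markov} bounds by $d^2h$. Asking for $d^2h\le\rho^{-2}$ forces $h\le M^{-2}$, and then $Ma$ is bounded. Linear interpolation between the two nodes $1$ and $1-h$ costs only $(d^2h)^2$ and allows a window as wide as $h=1/(dM)$. The price is that the weight of the node $1-h$ is negative to the right of $1$.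

To see how this is repaired, ignore the smoothing by $J$ and consider only $y\ge1$. The interpolant is $f(1)\sigma_0+f(1-h)\sigma_1$ with $\sigma_1=(1-y)/h$ and $\sigma_0=1-\sigma_1$. On $[1,\infty)$ we have $\sigma_0\ge1$ and $\sigma_1\le0$. Put $\epsilon=1/(N^2h)$ and $E=\epsilon T_N$. By \eqref{eq:growth}, $\sigma_1+E\ge0$ on $[1,\infty)$. For $h=1/(dM)$ we have $\|E\|=\epsilon=1/(16\rho)$, the square root of what we can afford. Now subtract $E$ from $\sigma_0$, which has room to spare near $y=1$, and repair $\sigma_0$ at second order: by \eqref{eq:mono},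
\[
\sigma_0-E+\epsilon^2T_{2N}\ge1-E+E^2\ge\tfrac34\qquad\text{on }[1,\infty).
\]
With the new weights $\sigma_1+E$ and $\sigma_0-E+\epsilon^2T_{2N}$, the interpolant changes by
\[
\bigl(f(1-h)-f(1)\bigr)E+f(1)\,\epsilon^2T_{2N},
\]
whose norm is at most $d^2h\epsilon+\epsilon^2=d^2/N^2+(N^2h)^{-2}$. The first term is $\rho^{-2}/16$ for every $h$. The second is at most $C\rho^{-2}$ exactly when $h$ is at least a constant times $1/(dM)$, and the interpolation bound $(d^2h)^2$ is at most $C\rho^{-2}$ exactly when $h$ is at most a constant times $1/(dM)$. This fixes the width of the window.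

The model ignores $y<1$. The true weight of the node $1$ is small on $[-1,1]$ away from $1$ and cannot pay for $E$ there, so $E$ has to be multiplied by a polynomial bump concentrated at $1$.

\section{The weights at the endpoints}\label{sec:weights}

Put $h=1/(dM)\le\frac13$ and let $a\in(0,\pi/2)$ satisfy $1-\cos a=h$, that is, $\sin^2(a/2)=h/2$. Then
\begin{equation}\label{eq:param}
M^2h=\rho,\qquad d^2h=\rho^{-1},\qquad2h\le a^2\le\pi^2h/2,\qquad(Ma)^2\ge2\rho .
\end{equation}
Let $s(\theta)=(1-\cos\theta)/h=\sin^2(\theta/2)/\sin^2(a/2)$, so that $0\le s\le1$ on $[-a,a]$. From $|\sin(\theta/2)|\ge|\theta|/\pi$ and $\sin^2(a/2)\ge a^2/\pi^2$,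
\begin{equation}\label{eq:tail}
M^{-7}\int_{a\le|\theta|\le\pi}\frac{1+s(\theta)}{\sin^8(\theta/2)}\,d\theta\le CM^{-7}\bigl(a^{-7}+a^{-2}a^{-5}\bigr)\le C\rho^{-7/2}\le C\rho^{-2},
\end{equation}
and likewise $\int_a^{\pi-a}w\le C\rho^{-2}$ by Lemma~\ref{lem:middle}. Here the high power of $D$ is used: with $D^4$ the same computation gives only $(Ma)^{-3}$, of order $\rho^{-3/2}$.

Let $S_1$ and $S_0$ be the images under $J$ of the functions equal to $(1-x)/h$ and $1-(1-x)/h$ on $[1-h,1]$ and to zero elsewhere. By \eqref{eq:J}, for all complex $\varphi$,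
\[
S_1(\cos\varphi)=\frac1{2\pi}\int_{-a}^as(\theta)\kappa(\varphi-\theta)\,d\theta,\qquad S_0(\cos\varphi)=\frac1{2\pi}\int_{-a}^a(1-s(\theta))\kappa(\varphi-\theta)\,d\theta .
\]
The next lemma says that they behave like $\sigma_1$ and $\sigma_0$ near and beyond $1$, and are harmless elsewhere.

\begin{lemma}\label{lem:S}
There are absolute constants $A\geq 1$ and $\rho_1$ such that, for $\rho\ge\rho_1$:
\begin{enumerate}
\item[(a)] $S_0\ge0$ and $S_1\ge0$ on $[-1,1]$;
\item[(b)] $S_0(\cos\varphi)\ge\frac12$ for $0\le\varphi\le a/2$;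
\item[(c)] $S_1(y)\ge-A\rho^{-1}T_N(y)$ and $S_0(y)\ge\frac12-A\rho^{-2}T_N(y)$ for $y\ge1$;
\item[(d)] $|S_0(y)|,|S_1(y)|\le A\rho^{-2}T_N(y)$ for $y\le-1$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For real $\varphi$ both integrands are nonnegative.

For (b) and (c) we extend the integrals to $[-\pi,\pi]$. By \eqref{eq:Jnorm} the extended integrals equal $\sigma(y)=(1-\lambda_1y)/h$ and $1-\sigma(y)$, where $y=\cos\varphi$. Since $s$ and $|1-s|$ are at most $1+s$,
\[
|S_1(y)-\sigma(y)|,\ |S_0(y)-1+\sigma(y)|\ \le\ \Theta(\varphi)=\frac1{2\pi}\int_{a\le|\theta|\le\pi}(1+s(\theta))\,|\kappa(\varphi-\theta)|\,d\theta .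
\]
By Lemma~\ref{lem:kernel}(a) and \eqref{eq:param}, $(1-\lambda_1)/h\le C/(M^2h)=C/\rho$.

(b) Let $0\le\varphi\le a/2$. From $h=2\sin^2(a/2)=2(1-\cos\frac a2)(1+\cos\frac a2)$ and $\cos\frac a2\ge\frac12$ we get $1-\cos\varphi\le1-\cos\frac a2\le h/3$. As $1-\lambda_1\cos\varphi\le(1-\cos\varphi)+(1-\lambda_1)$, this gives $1-\sigma(\cos\varphi)\ge\frac23-C/\rho$. For $a\le|\theta|\le\pi$, the number $u=|\varphi-\theta|/2$ lies in $[|\theta|/4,5\pi/8]$. The sine is concave on this interval and $\sin(5\pi/8)\ge\sin(\pi/4)\ge\sin(|\theta|/4)$, so $\sin u\ge\sin(|\theta|/4)\ge\frac12|\sin(\theta/2)|$. Lemma~\ref{lem:kernel}(b) with $t=0$ and \eqref{eq:tail} give $\Theta(\varphi)\le C\rho^{-2}$. Thus $S_0(\cos\varphi)\ge\frac23-C/\rho\ge\frac12$ for large $\rho$.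

(c) Let $y=\cos(it)\ge1$. Lemma~\ref{lem:kernel}(b) and \eqref{eq:tail} give $\Theta(it)\le C\rho^{-2}T_N(y)$. Since $\lambda_1\le1$, \eqref{eq:growth} gives $\sigma(y)\ge(1-y)/h\ge-T_N(y)/(N^2h)=-T_N(y)/(16\rho)$, which proves the bound for $S_1$. Since $\lambda_1\ge0$, we have $1-\sigma(y)\ge1-(1-\lambda_1)/h\ge1-C/\rho\ge\frac12$ for large $\rho$, which proves the bound for $S_0$.

(d) Let $y=\cos(\pi+it)\le-1$. For $|\theta|\le a$ we have $\sin((\pi-\theta)/2)=\cos(\theta/2)\ge\cos(\pi/4)$, so $|\kappa(\pi-\theta+it)|\le CM^{-7}T_N(y)$ by Lemma~\ref{lem:kernel}(b), and $M^{-7}\le\rho^{-2}$ because $M\ge\rho\ge1$.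
\end{proof}

The bump must be at least $1$ on $[1,\infty)$, where $S_1$ needs help, small outside the range $\varphi\le a/2$ in which $S_0$ is known to be large, and of bounded norm. The kernel itself, normalized to equal $1$ at $y=1$, has these properties. Let $q$ be the polynomial with $q(\cos\varphi)=D(\varphi)/M$, and let $b=q^8$.

\begin{lemma}\label{lem:bump}
The polynomial $b$ has degree less than $N$, $\|b\|\le1$, $b\ge0$ on $\mathbb R$, $b\le1$ on $[-1,1]$, and
\[
b(\cos\varphi)\le(8/\rho)^4\ \ \bigl(\tfrac a2\le\varphi\le\pi\bigr),\qquad1\le b\le T_N\ \text{ on }[1,\infty),\qquad b\le M^{-8}T_N\ \text{ on }(-\infty,-1].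
\]
\end{lemma}

\begin{proof}
We have $q=\frac1M\bigl(1+2\sum_{j=1}^{(M-1)/2}T_j\bigr)$, a convex combination of Chebyshev polynomials. So $\|q\|=1$, hence $\|b\|\le1$ and $b\le1$ on $[-1,1]$; and $1\le q(\cosh t)\le\cosh(Mt/2)$, hence $1\le b(\cosh t)\le\cosh4Mt$. For $a/2\le\varphi\le\pi$, Lemma~\ref{lem:kernel}(b) gives $b(\cos\varphi)\le(M\sin(a/4))^{-8}$, and $M^2\sin^2(a/4)\ge\frac14M^2\sin^2(a/2)=\rho/8$. The same lemma with $\theta=\pi$ gives $b(-\cosh t)=M^{-8}|D(\pi+it)|^8\le M^{-8}T_N(\cosh t)$.
\end{proof}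

The polynomial to be transferred from one weight to the other is
\[
E=A\rho^{-1}(1+T_N)\,b,\qquad E\ge0\text{ on }\mathbb R,\qquad\|E\|\le2A/\rho,\qquad\deg E\le2N .
\]
The summand $1$ and the parity of $N$ make $E$ nonnegative everywhere.

\begin{lemma}\label{lem:pos}
Let $\rho_0=\max\{3,\rho_1,4A\}$ and $B_2=4A^2+2\cdot8^4A$. For $\rho\ge\rho_0$ the polynomials
\[
\widetilde S_1=S_1+E+B_2\rho^{-2}G,\qquad\widetilde S_0=S_0-E+B_2\rho^{-2}G
\]
are nonnegative on $\mathbb R$ and have degree at most $4N=16M$.
\end{lemma}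

\begin{proof}
We use Lemmas~\ref{lem:S} and~\ref{lem:bump} and the properties \eqref{eq:G} of $G$. For $\widetilde S_1$: on $[-1,1]$ all three terms are nonnegative; for $y\ge1$ we have $E\ge A\rho^{-1}T_N\ge-S_1$; for $y\le-1$ we have $E\ge0$ and $S_1\ge-A\rho^{-2}T_N\ge-B_2\rho^{-2}G$.

For $\widetilde S_0$ there are four ranges.

\emph{$y=\cos\varphi$, $0\le\varphi\le a/2$.} Here $S_0\ge\frac12$ and $E\le2A/\rho\le\frac12$.

\emph{$y=\cos\varphi$, $a/2\le\varphi\le\pi$.} Here $S_0\ge0$ and $E\le2A\rho^{-1}(8/\rho)^4\le B_2\rho^{-2}\le B_2\rho^{-2}G$.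

\emph{$y\ge1$.} By \eqref{eq:mono} and the inequality $u\le\frac14+u^2$,
\[
E\le\frac{2A}\rho T_N^2\le\frac{2A}\rho T_{2N}\le\frac14+\frac{4A^2}{\rho^2}T_{2N}^2\le\frac14+\frac{4A^2}{\rho^2}T_{4N},
\]
so $S_0-E\ge\frac14-(A+4A^2)\rho^{-2}T_{4N}\ge-B_2\rho^{-2}G$. This is the second-order repair of Section~\ref{sec:model}, and the reason why $G$ has degree $4N$.

\emph{$y\le-1$.} The polynomials $T_N$ and $T_{4N}$ are even, so \eqref{eq:mono} applies at $|y|$, and $S_0-E\ge-A\rho^{-2}T_N-2A\rho^{-1}M^{-8}T_N^2\ge-3A\rho^{-2}T_{4N}\ge-B_2\rho^{-2}G$.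
\end{proof}

\section{The scheme and its error}\label{sec:error}

\begin{proof}[Proof of Proposition~\ref{prop:scheme}]
Let $M\ge\rho_0d$ be odd, with $\rho_0$ from Lemma~\ref{lem:pos}, and define
\[
Pf(y)=\frac1\pi\int_a^{\pi-a}f(\cos\theta)\widetilde K_\theta(y)\,d\theta+f(1)\widetilde S_0(y)+f(1-h)\widetilde S_1(y)+f(-1)\widetilde S_0(-y)+f(-1+h)\widetilde S_1(-y).
\]
This is the operator of a scheme in which $\Omega$ is the disjoint union of $[a,\pi-a]$, with measure $d\theta/\pi$, and four points of mass one. The coefficients of $\widetilde K_\theta$ are continuous in $\theta$. By Lemmas~\ref{lem:middle} and~\ref{lem:pos} all weights are nonnegative on $\mathbb R$ and of degree at most $16M$.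

Fix $f=T_j$ with $0\le j\le d$. Let $f^\sharp$ equal $f$ on $[-1+h,1-h]$, and on each of $[1-h,1]$ and $[-1,-1+h]$ let it be the linear interpolant of $f$ at the endpoints of that interval. With $g=f^\sharp-f$,
\[
Pf-f=(Pf-Jf^\sharp)+Jg+(Jf-f),
\]
and $\|Jf-f\|\le C\rho^{-2}$ by \eqref{eq:Jnorm}. It remains to bound the cost of the repairs and the cost of interpolation.

\emph{The repairs.} Split the integral \eqref{eq:J} for $Jf^\sharp$, taken over one period, into three parts. The set $a\le|\theta|\le\pi-a$ contributes $\frac1\pi\int_a^{\pi-a}f(\cos\theta)K_\theta(y)\,d\theta$. For $|\theta|\le a$ we have $f^\sharp(\cos\theta)=(1-s(\theta))f(1)+s(\theta)f(1-h)$, which contributes $f(1)S_0(y)+f(1-h)S_1(y)$. For $\theta=\pi+\eta$ with $|\eta|\le a$ we have $f^\sharp(-\cos\eta)=(1-s(\eta))f(-1)+s(\eta)f(-1+h)$ and $\kappa(\varphi-\theta)=\kappa((\varphi-\pi)-\eta)$ with $\cos(\varphi-\pi)=-y$, which contributes $f(-1)S_0(-y)+f(-1+h)S_1(-y)$. So $Jf^\sharp$ is given by the formula for $Pf$ without tildes. Since $G$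 is even,
\[
Pf-Jf^\sharp=\bigl(f(1-h)-f(1)\bigr)E(y)+\bigl(f(-1+h)-f(-1)\bigr)E(-y)+\beta\,G(y),
\]
where
\[
\beta=\frac{B_1}\pi\int_a^{\pi-a}f(\cos\theta)w(\theta)\,d\theta+B_2\rho^{-2}\bigl(f(1)+f(1-h)+f(-1)+f(-1+h)\bigr).
\]
As $|f|\le1$ on $[-1,1]$ and $\int_a^{\pi-a}w\le C\rho^{-2}$, we have $|\beta|\le C\rho^{-2}$. By \eqref{eq:markov} and \eqref{eq:param}, $|f(\pm(1-h))-f(\pm1)|\le d^2h=\rho^{-1}$, while $\|E\|\le2A\rho^{-1}$. Hence $\|Pf-Jf^\sharp\|\le4A\rho^{-2}+3|\beta|\le C\rho^{-2}$.

\emph{The interpolation.} On $[1-h,1]$ the function $g$ vanishes at both endpoints and $|g''|=|f''|\le d^4$ by \eqref{eq:markov}. By Rolle's theorem $g'$ has a zero in this interval, so $|g'|\le hd^4$ and $|g|\le h^2d^4=\rho^{-2}$ on it. The same argument applies on $[-1,-1+h]$, and $g=0$ elsewhere. A pointwise bound does not control $\|Jg\|$, which is an $\ell_1$-norm of coefficients, so we use the derivative as well. The function $\gamma(\theta)=g(\cos\theta)$ is $2\pi$-periodic, continuous and piecewise smooth, so $\gamma'$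 has Fourier coefficients $i\ell\hat\gamma_\ell$. In $[-\pi,\pi]$ it is supported on a set of measure $4a$, on which $|\sin\theta|\le a$, $|\gamma|\le\rho^{-2}$ and $|\gamma'|\le ahd^4$. Since $\gamma$ lives at scale $a$, we weight the frequencies by $1+a^2\ell^2$. Parseval's identity and $a^2\le Ch$ give
\[
\sum_\ell(1+a^2\ell^2)|\hat\gamma_\ell|^2=\frac1{2\pi}\int_{-\pi}^\pi\bigl(\gamma^2+a^2\gamma'^2\bigr)\le\frac{4a}{2\pi}\bigl(\rho^{-4}+a^4h^2d^8\bigr)\le Ca\bigl(\rho^{-4}+(hd^2)^4\bigr)\le Ca\rho^{-4}.
\]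
Also $\sum_\ell(1+a^2\ell^2)^{-1}\le1+\int_{\mathbb R}(1+a^2u^2)^{-1}du=1+\pi/a\le C/a$. By \eqref{eq:Jnorm} and the Cauchy--Schwarz inequality,
\[
\|Jg\|\le\sum_\ell|\hat\gamma_\ell|\le\Bigl(\frac Ca\Bigr)^{1/2}\bigl(Ca\rho^{-4}\bigr)^{1/2}\le C\rho^{-2}.
\]

Adding the three bounds gives $\|PT_j-T_j\|\le C_*\rho^{-2}=C_*d^2/M^2$ with $C_*$ absolute. This proves Proposition~\ref{prop:scheme}, and with it Theorem~\ref{thm:main}.
\end{proof}

\begin{thebibliography}{1}

\bibitem{GdKV}
Sander Gribling, Etienne de Klerk and Juan C. Vera,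
\emph{Squared polynomial approximation kernels for the hypercube: improved error bounds and implications for Lasserre hierarchies},
arXiv:2605.31496 (2026).

\end{thebibliography}
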